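\title{Linear-Time Decoding of Expander Codes When $\delta d_0>1$}

\begin{abstract}
An expander code $T(G,C_0)$ is built from a $(c,d)$-regular bipartite graph $G$, in which every set $S$ of at most $\alpha n$ left vertices has at least $\delta c|S|$ neighbors, and an inner code $C_0\subseteq\mathbb F_2^d$ of minimum distance at least $d_0$. We prove the conjecture, posed by Cheng, Ouyang, Shangguan and Shen, that every such code corrects $\Omega(n)$ errors in $O(n)$ time as soon as $\delta d_0>1$. The decoder works in a neighborhood of constant radius around the unsatisfied checks, approximately solves a convex relaxation there by a constant number of Frank--Wolfe steps, and rounds; a fractional form of the expansion argument shows that this at least halves the number of errors. A variant has an explicit larger radius, and for $\delta d_0>2$ it corrects every fraction of errors below $\delta d_0\alpha/2$, half the designed relative distance. We also give a self-contained construction showing that the conclusion fails when $\delta d_0\le1$.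
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Expander codes}

Throughout, $c,d,d_0$ are positive integers, $0<\alpha<1$ and $0<\delta\le1$. These are constants, while $n\to\infty$. Let $G$ be a bipartite graph with vertex classes $L=[n]$ and $R$. We call the vertices of $L$ \emph{bits} and those of $R$ \emph{checks}, and we write $N(S)$ for the set of neighbors of a set $S$ of vertices and $N^2(S)=N(N(S))$. The graph is \emph{$(c,d)$-regular} if every bit has exactly $c$ neighbors and every check has exactly $d$ neighbors; then $|R|=cn/d$, and $S\subseteq N^2(S)$ for every $S\subseteq L$. It is a \emph{$(c,d,\alpha,\delta)$-bipartite expander} if it is $(c,d)$-regular and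
\[
|N(S)|\ge\delta c|S|\qquad\text{for every }S\subseteq L\text{ with }|S|\le\alpha n .
\]
Since $|N(S)|\le c|S|$ always holds, $\delta$ is the fraction of the largest conceivable neighborhood that small sets of bits are guaranteed to have.

Let $C_0\subseteq\mathbb F_2^d$ be a linear code, the \emph{inner code}. Its minimum distance $d_{\min}(C_0)$ is the least Hamming distance $d_H$ between two distinct codewords ($\infty$ if there is only one codeword); for a linear code this is the least weight of a nonzero codeword. Fix an ordering of the $d$ neighbors of each check $v$, and for $x\in\mathbb F_2^n$ let $x|_{N(v)}\in\mathbb F_2^d$ be the restriction of $x$ to $N(v)$, read in that order. The \emph{Tanner code}, or \emph{expander code}, is the linear code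
\[
T(G,C_0)=\{x\in\mathbb F_2^n:\ x|_{N(v)}\in C_0\text{ for all }v\in R\}.
\]
The question is which conditions on $\delta$ and $d_0$ guarantee fast decoding from a constant fraction of errors, in the following uniform sense.

\begin{definition}\label{def:decodable}
The parameters $(c,d,\alpha,\delta,d_0)$ \emph{admit linear-time decoding} if there are constants $\gamma,K>0$, depending only on them, and a single algorithm in a standard RAM model, with no hard-wired code-specific data, that has the following property. Its input consists of the adjacency lists of $G$ (including the orderings of the neighborhoods of the checks), a description of $C_0$ of constant size (for example a parity-check matrix) and a word $z\in\mathbb F_2^n$. For every $n$, every $(c,d,\alpha,\delta)$-bipartite expander $G$ with $|L|=n$, every linear $C_0\subseteq\mathbb F_2^d$ with $d_{\min}(C_0)\ge d_0$, every $y\in T(G,C_0)$ and every $z$ with $d_H(y,z)\le\gamma n$, the algorithm outputs $y$ within $Kn$ steps.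
\end{definition}

\subsection{The quantity $\delta d_0$}

Put $\Delta=\delta d_0$. This product appears as soon as one asks whether the code has linear minimum distance, which any code correcting $\Omega(n)$ errors must have.

\begin{proposition}\label{prop:distance}
Let $G$ be a $(c,d,\alpha,\delta)$-bipartite expander, let $d_{\min}(C_0)\ge d_0$ and let $\Delta>1$. Then every nonzero codeword of $T(G,C_0)$ has weight greater than $\alpha n$ and at least $\Delta\lfloor\alpha n\rfloor$.
\end{proposition}

\begin{proof}
Let $X$ be the support of a nonzero codeword. A check in $N(X)$ sees a nonzero word of $C_0$, so it has at least $d_0$ neighbors in $X$. Counting the edges at $X$ gives $c|X|\ge d_0|N(X)|$. For $S\subseteq X$ with $|S|\le\alpha n$ we therefore have $c|X|\ge d_0|N(S)|\ge\Delta c|S|$. If $|X|\le\alpha n$, the choice $S=X$ gives $|X|\ge\Delta|X|$, which is false. So $|X|>\alpha n$, and a subset $S$ of size $\lfloor\alpha n\rfloor$ gives $|X|\ge\Delta\lfloor\alpha n\rfloor$.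
\end{proof}

We call $\Delta\lfloor\alpha n\rfloor$ the \emph{designed distance}. The same count describes what the checks see of an error pattern. If a nonempty set $E$ of at most $\alpha n$ bits is corrupted, the checks in $N(E)$ see on average $c|E|/|N(E)|\le1/\delta$ errors. For $\Delta>2$ this average is below $d_0/2$, so some check sees so few errors that the nearest inner codeword locates them. For $\Delta>1$ the average is only below $d_0$: some check detects that its view is corrupted, but nothing guarantees that any check can tell where. The extreme case is the inner code of all words of even weight. Here $d_0=2$, so $\Delta\le2$ on every graph, and a check that sees one error has $d$ equally good candidates for its position. One could therefore guess that fast decoding needs checks that correct, and so needs $\Delta>2$.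

Two results are known; in them an $[d,k_0,d_0]$-linear code is a linear code of length $d$, dimension $k_0$ and minimum distance $d_0$. If $\delta d_0>3$, then for every $(c,d,\alpha,\delta)$-bipartite expander $G$ and every $[d,k_0,d_0]$-linear code $C_0$ there is a linear-time algorithm for $T(G,C_0)$ that corrects $\gamma n$ errors with $\gamma=\frac{2\alpha}{d_0(1+0.5c\delta)}$. In the other direction, $\delta d_0>1$ is necessary: for every $d,d_0\ge2$ and $n\ge10d_0$ there are constants $0<\alpha<1$, $c\ge3$ and a $(c,d,0.9\alpha,\frac1{d_0})$-bipartite expander $G$ with $|L|=n$ such that $T(G,C_0)$ has minimum distance at most $d_0$ for every $[d,k_0,d_0]$-linear code $C_0$. The conjecture posed in \cite{COSS} is that the necessary condition is also sufficient: \emph{if $\delta d_0>1$, then $(c,d,\alpha,\delta,d_0)$ admit linear-time decoding.}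

\subsection{Results}

The conjecture is true: detection by the checks is enough.

\begin{theorem}\label{thm:main}
Let $\Delta=\delta d_0>1$ and $\kappa=\Delta-1$, and set
\[
r=\Big\lceil\frac{\log(12(d_0+1)/\kappa)}{\log\Delta}\Big\rceil,\qquad \beta=(cd)^{r+1},\qquad \gamma_0=\frac{\alpha}{1+\beta}.
\]
There are a uniform algorithm, depending only on $c,d,\delta,d_0$, and a constant $K$ such that for every $n$, every $(c,d,\alpha,\delta)$-bipartite expander $G$ with $|L|=n$, every linear $C_0\subseteq\mathbb F_2^d$ with $d_{\min}(C_0)\ge d_0$, every $y\in T(G,C_0)$ and every $z$ with $d_H(y,z)\le\gamma_0n$, the algorithm outputs $y$ in at most $Kn$ steps.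
\end{theorem}

One preliminary global step enlarges the decoding radius.

\begin{theorem}\label{thm:radius}
Let $\Delta>1$, $d\ge2$ and $b=1+c(d-1)$, let $k\ge1$ be the least integer with $\Delta^k>2$, and let
\[
\gamma^*=\frac\alpha2\,\Delta^k\,b^{-(k-1)} .
\]
For each fixed $0<\gamma<\gamma^*$ there are $n_0$, $K$ and a uniform algorithm that corrects $\gamma n$ errors in $Kn$ steps for all $G$ and $C_0$ as in Theorem~\ref{thm:main} with $n\ge n_0$. In particular, if $\delta d_0>2$, every fraction $\gamma<\delta d_0\alpha/2$ is corrected.
\end{theorem}

The radius $\gamma^*$ exceeds $\gamma_0$. Indeed $\Delta^{k-1}\le2<\Delta^r$ gives $k-1<r$, and $b\le cd$, so $\gamma^*>\alpha b^{-(k-1)}\ge\alpha/\beta>\gamma_0$. For $\delta d_0>2$ we have $k=1$, and $\gamma^*=\delta d_0\alpha/2$ is half the designed relative distance. For $\delta d_0>3$ this is more than $3\alpha/2$, while the known radius quoted above is less than $2\alpha/3$ because $d_0>3$.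

\begin{theorem}\label{thm:converse}
For all integers $d\ge d_0\ge2$ there is $\alpha>0$ such that for all sufficiently large $n$ divisible by $d$ there is an $(8,d,\alpha,\frac1{d_0})$-bipartite expander $G$ with $|L|=n$ such that, for every linear $C_0\subseteq\mathbb F_2^d$ with $d_{\min}(C_0)=d_0$, under suitable orderings of the neighborhoods $T(G,C_0)$ has a codeword of weight $d_0$. Hence for every $\delta\le1/d_0$ the parameters $(8,d,\alpha,\delta,d_0)$ do not admit linear-time decoding.
\end{theorem}

So $\delta d_0>1$ is the exact threshold: for $d\ge d_0\ge2$, the parameters $(c,d,\alpha,\delta,d_0)$ admit linear-time decoding for all $c$ and $\alpha$ if and only if $\delta d_0>1$.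

Section~\ref{sec:idea} shows the idea on a single error. Sections~\ref{sec:fractional}--\ref{sec:solver} supply the three tools that the general case needs, and Sections~\ref{sec:main}, \ref{sec:radius} and \ref{sec:converse} prove the three theorems.

\section{Local views, and the case of a single error}\label{sec:idea}

In Sections~\ref{sec:idea}--\ref{sec:radius}, $G$ is a $(c,d,\alpha,\delta)$-bipartite expander, $d_{\min}(C_0)\ge d_0$, $\Delta>1$ and $\kappa=\Delta-1$. Fix a codeword $y$ and a current word $z$. Let $e=y+z$ be the error vector and $E$ its support. The decoder knows $z$ and has to find $e$. What a check $v$ knows about $e$ is recorded in the set of error patterns that are consistent with its view,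
\[
C_v=\{z|_{N(v)}+w:\ w\in C_0\},
\]
where the sum is taken in $\mathbb F_2^d$. We regard $C_v$ as a set of real $0/1$ vectors indexed by $N(v)$ and let $P_v=\operatorname{conv}(C_v)\subseteq[0,1]^{N(v)}$ be its convex hull. The check $v$ is \emph{unsatisfied} if $z|_{N(v)}\notin C_0$, that is, if $0\notin C_v$, and $U$ denotes the set of unsatisfied checks. The sets $C_v$ and $U$ are computable from $z$. The analysis uses two facts about the code:
\begin{itemize}
\item[(F1)] $e|_{N(v)}\in C_v$ for every check $v$, because $y|_{N(v)}\in C_0$;
\item[(F2)] two distinct elements of $C_v$ differ in at least $d_0$ positions.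
\end{itemize}
If $v\in U$, then $e|_{N(v)}\ne0$ by (F1), so $v\in N(E)$. Hence
\begin{equation}\label{eq:U}
|U|\le c|E| .
\end{equation}
For a weight vector $\omega\in\mathbb R_{\ge0}^L$ we write $\omega(S)=\sum_{i\in S}\omega_i$ for $S\subseteq L$, and $M_v=\max_{i\in N(v)}\omega_i$ for $v\in R$.

A $0/1$ vector $x$ with $x|_{N(v)}\in C_v$ for all $v$ is the same thing as a correction that turns $z$ into a codeword. Finding one is a combinatorial search. Replacing $C_v$ by $P_v$ turns it into a convex problem: call $x\in[0,1]^L$ \emph{feasible} if $x|_{N(v)}\in P_v$ for all $v$. The danger is that the relaxation has fractional solutions that have nothing to do with $e$. The following example shows that expansion removes them, provided that $x$ is confined to a small set.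

\begin{example}\label{ex:parity}
Let $C_0$ be the code of all words of even weight, so that $d_0=2$ and $\delta>\frac12$, and let $E=\{i_0\}$. Then $U=N(i_0)$. For $v\in U$ the set $C_v$ consists of all words of odd weight, and for $v\notin U$ of all words of even weight. Let $B=N(U)$; this set contains $i_0$, has at most $1+c(d-1)$ elements, and we assume $|B|\le\alpha n$. We look for a feasible $x$ that vanishes outside $B$. One such point is $x=e$.

A single check $v\in U$ does not single out $e$: the vector with all entries $1/d$ is the average of the $d$ unit vectors and lies in $P_v$. The satisfied checks push back. In a $0/1$ vector of even weight each coordinate is at most the sum of the others, and this linear inequality passes to the convex hull; so a check $v'\notin U$ that meets $B$ in a single bit $j$ forces $x_j=0$.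

To use all checks at once, let $\omega_i=|x_i-e_i|$. Write $x|_{N(v)}$ as an average of words $w\in C_v$. Since $e_i\in\{0,1\}$, the differences $w_i-e_i$ all have the same sign, so $\omega|_{N(v)}$ is the corresponding average of the $0/1$ vectors $w+e|_{N(v)}$, and these have even weight. The inequality above gives $\omega(N(v))\ge2M_v$ at every check, and summing over the checks gives
\[
c\,\omega(L)=\sum_{v}\omega(N(v))\ge2\sum_vM_v .
\]
It remains to bound $\sum_vM_v$ from below. Suppose that $\omega$ takes only two nonzero values $a>a'$, on sets $S,S'\subseteq B$. Then $M_v=a$ on $N(S)$ and $M_v=a'$ on $N(S\cup S')\setminus N(S)$, so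
\[
\sum_vM_v=(a-a')|N(S)|+a'|N(S\cup S')|\ge\delta c\big((a-a')|S|+a'|S|+a'|S'|\big)=\delta c\,\omega(L).
\]
The same bound holds for any number of values (Lemma~\ref{lem:layer}). Thus $\omega(L)\ge2\delta\,\omega(L)$, so $\omega=0$ and $x=e$.
\end{example}

No objective function appeared: every feasible point supported in $B$ is the error vector. The restriction to a small set cannot be dropped, since $x=z$, the correction toward the codeword $0$, is always feasible. Three things are missing for a general error pattern. First, the argument must tolerate points $x$ that are only nearly feasible (Section~\ref{sec:fractional}). Second, the decoder needs a small set $B$ that it can compute and that contains nearly all of $E$ (Section~\ref{sec:near}). Third, a nearly feasible point has to be found in time $O(|B|)$ (Section~\ref{sec:solver}).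

\section{Fractional expansion}\label{sec:fractional}

The expansion property speaks about sets, that is, about $0/1$ weights, for which $\sum_vM_v$ is the size of the neighborhood. It extends to arbitrary weights by slicing them into level sets.

\begin{lemma}\label{lem:layer}
If $\omega\in\mathbb R_{\ge0}^L$ and $S\subseteq L$ with $|S|\le\alpha n$, then $\sum_{v\in N(S)}M_v\ge\delta c\,\omega(S)$.
\end{lemma}

\begin{proof}
For finitely many numbers $a_j\ge0$ we have $\sum_ja_j=\int_0^\infty|\{j:a_j\ge t\}|\,dt$. For $t>0$ let $S_t=\{i\in S:\omega_i\ge t\}$. Each $v\in N(S_t)$ lies in $N(S)$ and has $M_v\ge t$, and $|S_t|\le\alpha n$. Therefore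
\[
\sum_{v\in N(S)}M_v=\int_0^\infty|\{v\in N(S):M_v\ge t\}|\,dt\ge\int_0^\infty|N(S_t)|\,dt\ge\delta c\int_0^\infty|S_t|\,dt=\delta c\,\omega(S).\qedhere
\]
\end{proof}

To measure how far $x\in[0,1]^L$ is from being feasible, we pair it with a family $p=(p_v)_{v\in R}$ of points $p_v\in P_v$, the opinions of the checks, and define the \emph{defect}
\[
\Xi(x,p)=\sum_{v\in R}\xi_v,\qquad \xi_v=\|x|_{N(v)}-p_v\|_1=\sum_{i\in N(v)}|x_i-p_{v,i}| .
\]
The next lemma is the fractional counterpart of the statement that a check which sees a nonzero inner codeword sees at least $d_0$ ones.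

\begin{lemma}\label{lem:local}
Let $x\in[0,1]^L$, let $p_v\in P_v$ and let $\omega_i=|x_i-e_i|$. Then $\omega(N(v))\ge d_0M_v-(d_0+1)\xi_v$.
\end{lemma}

\begin{proof}
Write $p_v=\sum_{w\in C_v}\pi_ww$ with $\pi_w\ge0$ and $\sum_w\pi_w=1$, and let $q_i=|p_{v,i}-e_i|$ for $i\in N(v)$. If $e_i=0$, all differences $w_i-e_i$ are nonnegative, and if $e_i=1$, all are nonpositive; in both cases $q_i=\sum_w\pi_w|w_i-e_i|$. Let $\pi$ be the sum of $\pi_w$ over $w\ne e|_{N(v)}$. Then $q_i\le\pi$ for every $i$. By (F1) and (F2), each $w\ne e|_{N(v)}$ in $C_v$ differs from $e|_{N(v)}$ in at least $d_0$ positions, so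
\[
\sum_iq_i=\sum_w\pi_w\,d_H(w,e|_{N(v)})\ge d_0\pi\ge d_0\max_iq_i .
\]
The triangle inequality gives $|\omega_i-q_i|\le|x_i-p_{v,i}|$. Hence $\omega(N(v))\ge\sum_iq_i-\xi_v$ and $\max_iq_i\ge M_v-\xi_v$, and so $\omega(N(v))\ge d_0(M_v-\xi_v)-\xi_v$.
\end{proof}

\begin{proposition}\label{prop:growth}
Let $x\in[0,1]^L$, let $p_v\in P_v$ for all $v\in R$, and put $\omega_i=|x_i-e_i|$ and $\Xi=\Xi(x,p)$.
\begin{itemize}
\item[(a)] For every $S\subseteq L$ with $|S|\le\alpha n$,
\[
\omega(N^2(S))\ge\Delta\,\omega(S)-\frac{d_0+1}c\,\Xi .
\]
\item[(b)] If $\omega$ vanishes outside a set of at most $\alpha n$ bits, then $\omega(L)\le\frac{d_0+1}{c\kappa}\,\Xi$.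
\item[(c)] If $z$ is changed by flipping the bits $i$ with $x_i>\frac12$, the new word is at distance at most $2\,\omega(L)$ from $y$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Sum Lemma~\ref{lem:local} over $v\in N(S)$. The sets $N(v)$ lie in $N^2(S)$, and each bit lies in at most $c$ of them. With Lemma~\ref{lem:layer},
\[
c\,\omega(N^2(S))\ge\sum_{v\in N(S)}\omega(N(v))\ge d_0\sum_{v\in N(S)}M_v-(d_0+1)\Xi\ge d_0\delta c\,\omega(S)-(d_0+1)\Xi .
\]

(b) If $\omega$ vanishes outside $S$, then $\omega(N^2(S))=\omega(S)=\omega(L)$ because $S\subseteq N^2(S)$, and (a) reads $\kappa\,\omega(L)\le\frac{d_0+1}c\Xi$.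

(c) A bit $i$ is wrong after the flips if $e_i=1$ and $x_i\le\frac12$, or if $e_i=0$ and $x_i>\frac12$. In both cases $\omega_i\ge\frac12$.
\end{proof}

Part (a) says that the discrepancy between a nearly feasible $x$ and $e$ cannot stay confined: its mass grows by the factor $\Delta$ when a small set is enlarged by two steps in the graph. Part (b) is the first place where $\Delta>1$ is used.

\section{Few errors are far from the unsatisfied checks}\label{sec:near}

In Example~\ref{ex:parity} the set $N(U)$ contained the error. In general it need not contain $E$: for the even-weight code, a corrupted bit each of whose checks sees exactly one further error has no unsatisfied check. Such a bit is hidden by other errors, however, and expansion shows that the errors hidden at depth $i$ need $\Delta$ times as many errors hidden at depth $i-1$. Define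
\[
B_0=N(U),\qquad B_{i+1}=N^2(B_i),\qquad F_i=E\setminus B_i .
\]
The sets $B_i$ increase with $i$ and are computable from $z$.

\begin{lemma}\label{lem:near}
If $|E|\le\alpha n$, then $|F_i|\le\Delta^{-i}|E|$ for all $i\ge0$. In particular, if $|E|\le\alpha n$ and $U=\emptyset$, then $E=\emptyset$.
\end{lemma}

\begin{proof}
Since $|F_0|\le|E|$, it suffices to show $|F_{i-1}|\ge\Delta|F_i|$ for $i\ge1$. Let $v\in N(F_i)$, and let $j\in F_i$ be a neighbor of $v$. As $j\notin B_i\supseteq N(U)$, we have $v\notin U$, so $0\in C_v$. Also $e|_{N(v)}\in C_v$ by (F1), and $e|_{N(v)}\neq0$ because $j\in E$. By (F2), $|N(v)\cap E|\ge d_0$. If $v$ had a neighbor in $B_{i-1}$, then $N(v)\subseteq N^2(B_{i-1})=B_i$, contrary to $j\notin B_i$. So $N(v)\cap E\subseteq F_{i-1}$, and every check in $N(F_i)$ has at least $d_0$ neighbors in $F_{i-1}$. Counting the edges between $F_{i-1}$ and $N(F_i)$, and using $|F_i|\le\alpha n$, we get $c|F_{i-1}|\ge d_0|N(F_i)|\ge d_0\delta c|F_i|$.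

If $U=\emptyset$, then $B_1=\emptyset$ and $F_1=E$, so $|E|\le\Delta^{-1}|E|$ and $E=\emptyset$.
\end{proof}

This is the second use of $\Delta>1$: it makes a constant radius $r$ sufficient to capture all but a prescribed fraction of the errors.

\section{Minimizing the defect in a constant number of steps}\label{sec:solver}

The errors outside $B_r$ may leave no feasible point supported in $B_r$, so we minimize the defect instead. High accuracy is not needed. By Proposition~\ref{prop:growth}(b),(c), a defect of $\varepsilon|E|$ with a small constant $\varepsilon$ already halves the number of errors, and the number of variables will be $O(|E|)$. We thus want an additive error that is a small constant times the size of the problem, and the Frank--Wolfe method reaches this in a constant number of steps. Each step minimizes a linear function over the domain, and for a product of constant-dimensional polytopes this splits into independent problems of constant size.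

The method needs an objective with a Lipschitz derivative, which $|s|$ lacks at $0$. For $0<\mu\le1$ we replace $|s|$ by
\[
h_\mu(s)=\begin{cases}s^2/(2\mu)&\text{if }|s|\le\mu,\\ |s|-\mu/2&\text{if }|s|>\mu.\end{cases}
\]
This function is $C^1$ with $h_\mu'(s)=\max(-1,\min(1,s/\mu))$. The derivative is nondecreasing, so $h_\mu$ is convex, and it is $\frac1\mu$-Lipschitz, so integrating $h'_\mu$ gives
\begin{equation}\label{eq:smooth}
h_\mu(s+a)\le h_\mu(s)+h_\mu'(s)\,a+\frac{a^2}{2\mu}\qquad(s,a\in\mathbb R).
\end{equation}
Moreover,
\begin{equation}\label{eq:huber}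
|s|-\frac\mu2\le h_\mu(s)\le|s| .
\end{equation}
For $|s|>\mu$ this is the definition; for $|s|\le\mu$ the left inequality is $(|s|-\mu)^2\ge0$ and the right one is $s^2/(2\mu)\le|s|/2$.

The linear term $\lambda\sum_ix_i$ below is absent ($\lambda=0$) in the proof of Theorem~\ref{thm:main} and is needed for Theorem~\ref{thm:radius}.

\begin{lemma}\label{lem:solver}
Fix $\mu$ with $1/\mu\in\mathbb Z_{>0}$, fix $\lambda$ with $\lambda=0$ or $1/\lambda\in\mathbb Z_{>0}$, and fix an integer $\tau\ge1$. For $B\subseteq L$ and $V\subseteq R$ let $\mathcal D=[0,1]^B\times\prod_{v\in V}P_v$, and for $u=(x,p)\in\mathcal D$, with the convention $x_i=0$ for $i\notin B$, let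
\[
\Psi(u)=\lambda\sum_{i\in B}x_i+\sum_{v\in V}\sum_{i\in N(v)}h_\mu(x_i-p_{v,i}).
\]
In $O(|B|+|V|)$ steps, with a constant depending only on $c,d,\mu,\lambda,\tau$, one can compute $u\in\mathcal D$ such that
\[
\Psi(u)\le\Psi(u^*)+\frac{8d|V|}{\mu(\tau+2)}\qquad\text{for every }u^*\in\mathcal D .
\]
\end{lemma}

\begin{proof}
\emph{The iteration.} Let $u_0$ have $x=0$ and $p_v$ an arbitrary element of $C_v$. For $0\le t<\tau$ let $s_t\in\mathcal D$ minimize the linear function $s\mapsto\langle\nabla\Psi(u_t),s\rangle$ over $\mathcal D$, and put
\[
u_{t+1}=u_t+\theta_t(s_t-u_t),\qquad\theta_t=\frac2{t+2}.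
\]
All $u_t$ lie in the convex set $\mathcal D$. The output is $u_\tau$.

\emph{Convergence.} Each of the $d|V|$ arguments $x_i-p_{v,i}$ is a linear function of $u$ with values in $[-1,1]$ on $\mathcal D$, so it changes by at most $2\theta_t$ from $u_t$ to $u_{t+1}$. Applying \eqref{eq:smooth} to each term, we get
\[
\Psi(u_{t+1})\le\Psi(u_t)+\theta_t\langle\nabla\Psi(u_t),s_t-u_t\rangle+\Gamma\theta_t^2,\qquad\Gamma=\frac{2d|V|}\mu .
\]
The function $\Psi$ is convex and $C^1$, being a sum of such functions of linear forms, so it lies above its tangent planes: $\Psi(u^*)\ge\Psi(u_t)+\langle\nabla\Psi(u_t),u^*-u_t\rangle$. With the choice of $s_t$,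
\[
\langle\nabla\Psi(u_t),s_t-u_t\rangle\le\langle\nabla\Psi(u_t),u^*-u_t\rangle\le\Psi(u^*)-\Psi(u_t).
\]
Hence $g_t=\Psi(u_t)-\Psi(u^*)$ satisfies $g_{t+1}\le(1-\theta_t)g_t+\Gamma\theta_t^2$. We show $g_t\le\frac{4\Gamma}{t+2}$ for $t\ge1$. Since $\theta_0=1$, we have $g_1\le\Gamma\le\frac{4\Gamma}3$. If the bound holds for $t$, then
\[
g_{t+1}\le\frac t{t+2}\cdot\frac{4\Gamma}{t+2}+\frac{4\Gamma}{(t+2)^2}=\frac{4\Gamma(t+1)}{(t+2)^2}\le\frac{4\Gamma}{t+3},
\]
because $(t+1)(t+3)\le(t+2)^2$. For $t=\tau$ this is the claimed bound.

\emph{Cost of a step.} The partial derivatives are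
\[
\frac{\partial\Psi}{\partial x_i}=\lambda+\sum_{v\in V\cap N(i)}h_\mu'(x_i-p_{v,i}),\qquad\frac{\partial\Psi}{\partial p_{v,i}}=-h_\mu'(x_i-p_{v,i}).
\]
A linear function on a product is minimized factor by factor. The $x_i$-coordinate of $s_t$ is $1$ if the derivative is negative and $0$ otherwise. A linear function on $\operatorname{conv}(C_v)$ attains its minimum at an element of $C_v$, so the $p_v$-part of $s_t$ is found by trying the at most $2^d$ words of $C_v$. A step therefore takes $O(|B|+|V|)$ arithmetic operations.

\emph{Exact arithmetic.} The vectors $u_0$ and $s_t$ have entries in $\{0,1\}$, and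
\[
(t+1)(t+2)\,u_{t+1}=t(t+1)\,u_t+2(t+1)\,s_t ,
\]
so $t(t+1)u_t$ is an integer vector with entries in $[0,t(t+1)]$ for $t\ge1$. As $1/\mu$ is an integer, the values of $h_\mu'$ at $u_t$ are integer multiples of $\frac1{t(t+1)}$ in $[-1,1]$, and $\lambda$ is $0$ or the reciprocal of a fixed integer. All numbers that occur are rationals whose numerators and denominators are bounded in terms of $c,d,\mu,\lambda,\tau$.
\end{proof}

\section{The decoder: proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection*{Constants}
Proposition~\ref{prop:growth}(b),(c) show which defect to aim for: with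
\[
\varepsilon_0=\frac{c\kappa}{4(d_0+1)},
\]
a defect of at most $\varepsilon_0|E|$ gives $\omega(L)\le|E|/4$ and leaves at most $|E|/2$ errors. The defect has three sources, namely the errors outside $B_r$, the smoothing and the early stop of the iteration, and each is allowed a third of the budget. Let $r,\beta,\gamma_0$ be as in the theorem and put
\[
\mu=1\Big/\Big\lceil\frac{3cd\beta}{2\varepsilon_0}+1\Big\rceil,\qquad\tau=\Big\lceil\frac{24cd\beta}{\mu\varepsilon_0}\Big\rceil .
\]
The integers $r$, $1/\mu$ and $\tau$ depend only on $c,d,\delta,d_0$, and they satisfy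
\begin{equation}\label{eq:budget}
c\Delta^{-r}\le\frac{\varepsilon_0}3,\qquad\frac{\mu cd\beta}2\le\frac{\varepsilon_0}3,\qquad\frac{8cd\beta}{\mu(\tau+2)}\le\frac{\varepsilon_0}3 ;
\end{equation}
the first inequality is $\Delta^r\ge12(d_0+1)/\kappa$.

\subsection*{Algorithm}
Compute $U$. While $U\ne\emptyset$, perform one \emph{round}:
\begin{enumerate}
\item compute $B=B_r$ and $V=N(B)$;
\item run Lemma~\ref{lem:solver} with $\lambda=0$ on $(B,V)$ and obtain $(x,p)$;
\item flip $z_i$ for all $i\in B$ with $x_i>\frac12$, and update $U$.
\end{enumerate}
When $U=\emptyset$, output $z$.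

\begin{lemma}\label{lem:halving}
If $|E|\le\gamma_0n$ at the start of a round, then the error set $E'$ after the round satisfies $|E'|\le|E|/2$.
\end{lemma}

\begin{proof}
\emph{Sizes.} By \eqref{eq:U}, $|B_0|\le d|U|\le cd|E|$, and $|B_{i+1}|\le cd|B_i|$. So $|B|\le\beta|E|$, $|V|\le c\beta|E|$ and
\[
|B\cup E|\le(1+\beta)\gamma_0n=\alpha n .
\]
This inequality is the reason for the value of $\gamma_0$.

\emph{Checks outside $V$.} A check $v\in U$ has $N(v)\subseteq B_0\subseteq B$, so $U\subseteq V$. For $v\notin V$ set $p_v=0$; this is an element of $C_v$ because $v\notin U$. Extend $x$ by $0$ outside $B$. Since $N(v)\cap B=\emptyset$ for $v\notin V$, we have $\xi_v=0$ for these checks, and $\Xi=\Xi(x,p)$ is the sum of $\xi_v$ over $v\in V$.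

\emph{The defect.} We compare the output with the point $u^*=(x^*,p^*)$ that knows the errors inside $B$: $x^*$ is the indicator vector of $E\cap B$, and $p_v^*=e|_{N(v)}$, which lies in $C_v$ by (F1). Then $|x_i^*-p^*_{v,i}|$ is $1$ for $i\in F_r=E\setminus B$ and $0$ otherwise. By the right inequality in \eqref{eq:huber} and Lemma~\ref{lem:near},
\[
\Psi(u^*)\le\sum_{v\in V}|N(v)\cap F_r|\le c|F_r|\le c\Delta^{-r}|E| .
\]
By the left inequality in \eqref{eq:huber}, applied to the $d|V|$ terms of $\Xi$, by Lemma~\ref{lem:solver} and by \eqref{eq:budget},
\[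
\Xi\le\Psi(x,p)+\frac{\mu d|V|}2\le c\Delta^{-r}|E|+\frac{8cd\beta}{\mu(\tau+2)}|E|+\frac{\mu cd\beta}2|E|\le\varepsilon_0|E| .
\]

\emph{Rounding.} The weights $\omega_i=|x_i-e_i|$ vanish outside $B\cup E$, a set of at most $\alpha n$ bits. Proposition~\ref{prop:growth}(b) gives $\omega(L)\le\frac{(d_0+1)\varepsilon_0}{c\kappa}|E|=|E|/4$, and part (c) gives $|E'|\le|E|/2$.
\end{proof}

\subsection*{Correctness}
Let $E^{(j)}$ be the error set after $j$ rounds, with $|E^{(0)}|\le\gamma_0n$. By Lemma~\ref{lem:halving} and induction, $|E^{(j)}|\le2^{-j}\gamma_0n$ for every $j$ that is reached. If $E^{(j)}=\emptyset$, then $U=\emptyset$ by \eqref{eq:U}, so the loop stops at the latest when $2^{-j}\gamma_0n<1$. When it stops, $U=\emptyset$ and $|E^{(j)}|\le\alpha n$, so $E^{(j)}=\emptyset$ by Lemma~\ref{lem:near} and the output is $y$.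

\subsection*{Running time}
The algorithm first lists $C_0$ by testing the $2^d$ words of length $d$ against the given description, computes $U$ by scanning the $cn/d$ checks, and initializes arrays of marks on $L$ and $R$. This takes $O(n)$ steps. There may be about $\log_2n$ rounds, so a round must not scan the whole graph. The sets $B$ and $V$ are built as lists by breadth-first search from $U$, with the marks recording membership; the marks are erased at the end of the round by going through the lists. Since $|B|\le d(cd)^r|U|$ and $|V|\le c|B|$, this costs $O(|U|)$ steps, and so does Lemma~\ref{lem:solver}. A check outside $V$ was satisfied before the round and has no neighbor in $B$, so it stays satisfied; hence the new $U$ is found by scanning $V$. A round that starts with error set $E^{(j)}$ thus costs $O(|U|)=O(|E^{(j)}|)$ steps by \eqref{eq:U}, and the total is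
\[
O(n)+\sum_{j\ge0}O(2^{-j}\gamma_0n)=O(n),
\]
with constants depending only on $c,d,\delta,d_0$. Apart from the integers $r,1/\mu,\tau$, everything that the algorithm uses is computed from its input. This proves Theorem~\ref{thm:main}. \qed

\section{A larger radius: proof of Theorem~\ref{thm:radius}}\label{sec:radius}

The radius $\gamma_0$ is small because the whole neighborhood $B_r$ has to fit into $\alpha n$ bits. To go further we let $x$ range over all of $[0,1]^L$. Then feasibility alone no longer identifies $e$, and we penalize the total weight $\sum_ix_i$. One global call of the solver costs $O(n)$ steps, so it can be afforded once. It suffices to show that this call brings the number of errors from $\gamma n$ down to $\gamma_0n$; the algorithm of Theorem~\ref{thm:main} then finishes the decoding.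

The number $2$ in the theorem is visible in the case of $0/1$ vectors. Let $x$ be a feasible $0/1$ vector of weight at most $|E|\le\alpha n$, and let $X$ be the set where $x$ and $e$ differ. The weight condition says $|X\setminus E|\le|X\cap E|$, so $|X|\le2|X\cap E|$. On the other hand $X$ is the support of a codeword, and the proof of Proposition~\ref{prop:distance} with $S=X\cap E$ gives $|X|\ge\Delta|X\cap E|$. For $\Delta>2$ these bounds force $X=\emptyset$. Below, \eqref{eq:upper} and \eqref{eq:lower} are the fractional forms of the two bounds. For $\Delta\le2$ one growth step does not beat the factor $2$, and we apply Proposition~\ref{prop:growth}(a) $k$ times; the price is that the sets grow by the factor $b$ in each of the first $k-1$ steps.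

\subsection*{The preliminary step}
Let $|E|\le\gamma n$. Run Lemma~\ref{lem:solver} with $B=L$, $V=R$ and constants $\lambda>0$, $\mu$, $\tau$ chosen below, obtain $(x,p)$, and flip all $z_i$ with $x_i>\frac12$. Let $\omega_i=|x_i-e_i|$ and $\Xi=\Xi(x,p)$. By Proposition~\ref{prop:growth}(c) we have to show $\omega(L)\le\gamma_0n/2$.

\subsection*{Upper bound from the objective}
Here $d|V|=cn$. The point $u^*=(e,(e|_{N(v)})_{v\in R})$ has $\Psi(u^*)=\lambda|E|$. Lemma~\ref{lem:solver} and the left inequality in \eqref{eq:huber} give
\[
\lambda\sum_ix_i+\Xi\le\lambda|E|+\nu n,\qquad\nu=\frac{8c}{\mu(\tau+2)}+\frac{\mu c}2 .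
\]
Since $\omega_i=x_i$ for $i\notin E$ and $\omega_i=1-x_i$ for $i\in E$, we have $\sum_ix_i-|E|=\omega(L\setminus E)-\omega(E)$, and so $\lambda\,\omega(L\setminus E)+\Xi\le\lambda\,\omega(E)+\nu n$. Both terms on the left are nonnegative. Dropping one or the other gives
\begin{equation}\label{eq:upper}
\Xi\le\lambda\,\omega(E)+\nu n,\qquad\omega(L)\le2\,\omega(E)+\frac\nu\lambda\,n .
\end{equation}

\subsection*{Lower bound from expansion}
Let $S_0=E$, $S_{j+1}=N^2(S_j)$ and $\rho=\frac{d_0+1}c\,\Xi$. Each of the at most $c|S_j|$ checks in $N(S_j)$ has at most $d-1$ neighbors outside $S_j$, so $|S_{j+1}|\le b|S_j|$ and $|S_j|\le b^j\gamma n$.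

Suppose first that $k\ge2$. The minimality of $k$ gives $\Delta\le2$ and $\Delta^{k-1}\le2$, and $b\ge2$ because $d\ge2$. So for $0\le j\le k-2$,
\[
|S_j|\le b^{k-2}\gamma^*n=\frac{\alpha\Delta^k}{2b}\,n\le\frac{\alpha\Delta}b\,n\le\alpha n ,
\]
and Proposition~\ref{prop:growth}(a) gives $\omega(S_{j+1})\ge\Delta\,\omega(S_j)-\rho$. Iterating,
\[
\omega(S_{k-1})\ge\Delta^{k-1}\omega(E)-(1+\Delta+\dots+\Delta^{k-2})\rho\ge\Delta^{k-1}\omega(E)-(k-1)\Delta^{k-1}\rho .
\]
For $k=1$ the resulting inequality reads $\omega(S_0)\ge\omega(E)$, so it holds for every $k\ge1$.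

The set $S_{k-1}$ may have more than $\alpha n$ elements, so for the last step we keep only its heaviest part. Let $a=\lfloor\alpha n\rfloor$. Let $S'=S_{k-1}$ if $|S_{k-1}|\le a$, and otherwise let $S'$ consist of $a$ elements of $S_{k-1}$ with the largest weights. In the second case the average weight on $S'$ is at least that on $S_{k-1}$, so $\omega(S')\ge\frac a{|S_{k-1}|}\,\omega(S_{k-1})$. In both cases $|S'|\le\alpha n$ and
\[
\omega(S')\ge\varphi\,\omega(S_{k-1}),\qquad\varphi=\min\Big\{1,\frac a{b^{k-1}\gamma n}\Big\}.
\]
Proposition~\ref{prop:growth}(a) for $S'$, together with $\varphi\le1\le\Delta^k$, gives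
\[
\omega(L)\ge\Delta\,\omega(S')-\rho\ge\varphi\Delta^k\omega(E)-\varphi(k-1)\Delta^k\rho-\rho\ge\varphi\Delta^k\omega(E)-k\Delta^k\rho .
\]

It remains to see that $\varphi\Delta^k$ exceeds $2$ by a fixed margin. Define $\sigma$ by $2+2\sigma=\min\{\Delta^k,1+\gamma^*/\gamma\}$; then $\sigma>0$ because $\Delta^k>2$ and $\gamma<\gamma^*$. By the definition of $\gamma^*$,
\[
\frac a{b^{k-1}\gamma n}\,\Delta^k=\frac{2\gamma^*}\gamma\cdot\frac{\lfloor\alpha n\rfloor}{\alpha n}\ge\frac{2\gamma^*}\gamma\Big(1-\frac1{\alpha n}\Big)\ge1+\frac{\gamma^*}\gamma\qquad\text{for }n\ge n_0=\Big\lceil\frac{2\gamma^*}{\alpha(\gamma^*-\gamma)}\Big\rceil .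
\]
So $\varphi\Delta^k\ge2+2\sigma$ for $n\ge n_0$, and with $A=k\Delta^k\frac{d_0+1}c$,
\begin{equation}\label{eq:lower}
\omega(L)\ge(2+2\sigma)\,\omega(E)-A\,\Xi .
\end{equation}

\subsection*{Choice of the constants}
Inserting both inequalities of \eqref{eq:upper} into \eqref{eq:lower} gives
\[
(2\sigma-A\lambda)\,\omega(E)\le\nu n\Big(\frac1\lambda+A\Big).
\]
Choose $\lambda$ with $1/\lambda\in\mathbb Z_{>0}$ and $A\lambda\le\sigma$. Then $\omega(E)\le\frac{\nu n}\sigma(\frac1\lambda+A)$, and by \eqref{eq:upper}
\[
\omega(L)\le A'\nu n,\qquad A'=\frac2\sigma\Big(\frac1\lambda+A\Big)+\frac1\lambda .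
\]
Finally choose $\mu$ with $1/\mu\in\mathbb Z_{>0}$ and $\frac{\mu c}2\le\frac{\gamma_0}{4A'}$, and then $\tau$ with $\frac{8c}{\mu(\tau+2)}\le\frac{\gamma_0}{4A'}$. Then $\nu\le\frac{\gamma_0}{2A'}$ and $\omega(L)\le\gamma_0n/2$. All constants depend only on $c,d,\alpha,\delta,d_0,\gamma$. If $\delta d_0>2$, then $k=1$ and $\gamma^*=\delta d_0\alpha/2$. This proves Theorem~\ref{thm:radius}. \qed

\begin{remark}[nonlinear inner codes]\label{rem:nonlinear}
The proofs of Theorems~\ref{thm:main} and \ref{thm:radius} use the inner code only through (F1), (F2) and the ability to list $C_v$. None of these requires linearity, nor that all checks use the same code. Hence both theorems hold verbatim if each check $v$ carries its own nonempty, possibly nonlinear, inner code of minimum distance at least $d_0$, given as part of the input.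
\end{remark}

\section{The converse: proof of Theorem~\ref{thm:converse}}\label{sec:converse}

At $\delta=1/d_0$ the count in Proposition~\ref{prop:distance} can be tight for a set of constant size. A set $X$ of $d_0$ bits that all have the same $c$ neighbors satisfies $|N(X)|=c=\delta c|X|$, which the definition of an expander allows, and every check that sees $X$ sees all $d_0$ of its bits. We plant such a set in a good expander. If $d=d_0$, it is enough to add a complete bipartite graph with $d$ bits and $c$ checks as a new component. If $d>d_0$, the $d$ bits of this component have only $c<cd/d_0$ neighbors, so all but $d_0$ of them must be wired into the rest of the graph without changing any degree. From now on $c=8$.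

\subsection*{The base graph}

\begin{lemma}\label{lem:base}
Let $d\ge2$ and $\alpha_H=\frac4{9\mathrm e^7d^2}$, where $\mathrm e=2.718\ldots$ For every $n'$ divisible by $d$ there is an $(8,d,\alpha_H,\frac34)$-bipartite expander $H$ with $n'$ bits.
\end{lemma}

\begin{proof}
Divide $n'$ positions into $n'/d$ numbered blocks of size $d$. For $j=1,\dots,8$ place the $n'$ bits on the positions by independent uniformly random bijections. The checks are the pairs consisting of an index $j$ and a block; the check is joined to the $d$ bits that the $j$th bijection places in the block. Let $R_j$ be the set of checks with index $j$. Every bit has exactly one neighbor in each $R_j$, so the graph is simple and $(8,d)$-regular, with $8n'/d$ checks.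

Let $1\le s\le\alpha_Hn'$. Then $6s\le8n'/d$, so a set $S$ of $s$ bits with $|N(S)|\le6s$ has $N(S)\subseteq J$ for some set $J$ of exactly $6s$ checks. Fix $S$ and $J$, and let $J_j=J\cap R_j$. The $j$th bijection sends $S$ to a uniformly random set of $s$ positions, and $N(S)\cap R_j\subseteq J_j$ means that this set lies within the $m=d|J_j|$ positions of the blocks in $J_j$. The probability is $\binom ms/\binom{n'}s\le(m/n')^s$, since $\frac{m-i}{n'-i}\le\frac m{n'}$ for $m\le n'$. By independence and the inequality of arithmetic and geometric means, with $\sum_j|J_j|=6s$,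
\[
\Pr[N(S)\subseteq J]\le\Big(\prod_{j=1}^8\frac{d|J_j|}{n'}\Big)^s\le\Big(\frac{6ds}{8n'}\Big)^{8s}=\Big(\frac{3ds}{4n'}\Big)^{8s}.
\]
Using $\binom mj\le(\mathrm em/j)^j$ for the numbers of choices of $S$ and $J$, the probability that some $S$ of size $s$ has $|N(S)|\le6s$ is at most
\[
\Big(\frac{\mathrm en'}s\Big)^s\Big(\frac{4\mathrm en'}{3ds}\Big)^{6s}\Big(\frac{3ds}{4n'}\Big)^{8s}=\Big[\mathrm e^7\,\frac{9d^2}{16}\cdot\frac s{n'}\Big]^s\le4^{-s}.
\]
Since $\sum_{s\ge1}4^{-s}=\frac13<1$, some outcome has $|N(S)|>6|S|=\frac34\cdot8|S|$ for all nonempty $S$ with $|S|\le\alpha_Hn'$.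
\end{proof}

\subsection*{The construction}
Let $n=n'+d$ with $n'\ge8d^3$ divisible by $d$, and let $H$ be as in Lemma~\ref{lem:base}, with vertex classes $L_H$ and $R_H$. Add a set $X$ of $d_0$ bits, a set $Y$ of $d-d_0$ bits and a set $Z$ of $8$ checks, with all edges between $X\cup Y$ and $Z$. The resulting graph is $(8,d)$-regular.

Choose $8(d-d_0)$ checks of $H$, called \emph{marked}, whose neighborhoods are pairwise disjoint. This can be done greedily: a chosen check excludes itself and the at most $7d$ checks that share a bit with it, and $8(d-d_0)(7d+1)<64d^2\le8n'/d=|R_H|$. Assign the marked checks bijectively to the $8(d-d_0)$ edges between $Y$ and $Z$. If the marked check $v$ is assigned to the edge $iw$ with $i\in Y$ and $w\in Z$, pick a neighbor $\ell$ of $v$ in $H$ and replace the edges $iw$ and $\ell v$ by $iv$ and $\ell w$. Each replacement preserves all degrees. The checks $v$ are pairwise distinct, and so are the bits $\ell$ because the neighborhoods of marked checks are disjoint; hence no edge is created twice. The result is a simple $(8,d)$-regular graph $G$ with $n$ bits and the following properties: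
\begin{itemize}
\item every bit of $X$ has neighborhood exactly $Z$;
\item every bit of $Y$ has $8$ marked neighbors, and different bits of $Y$ have disjoint neighborhoods;
\item every edge of $H$ at an unmarked check is an edge of $G$.
\end{itemize}

\subsection*{Expansion}
Let $\alpha=\alpha_H/2$. Since $n\le2n'$, a set $S$ with $|S|\le\alpha n$ has $|S|\le\alpha_Hn'$. Put $S_X=S\cap X$, $S_Y=S\cap Y$, $S_H=S\cap L_H$, and count the neighbors of $S$ in $G$ in three disjoint classes of checks.
\begin{itemize}
\item \emph{Unmarked checks of $H$.} We have $|N_H(S_H)|\ge6|S_H|$. Each bit of $H$ has at most one marked neighbor in $H$, so at least $5|S_H|$ checks of $N_H(S_H)$ are unmarked, and they remain neighbors of $S_H$ in $G$.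
\item \emph{Marked checks.} The set $S_Y$ has $8|S_Y|$ marked neighbors.
\item \emph{Checks in $Z$.} If $S_X\ne\emptyset$, all $8$ checks of $Z$ are neighbors of $S$. As $|S_X|\le d_0$, there are in any case at least $\frac8{d_0}|S_X|$ neighbors in $Z$.
\end{itemize}
Since $d_0\ge2$, we have $\frac8{d_0}\le4$, and so $|N_G(S)|\ge5|S_H|+8|S_Y|+\frac8{d_0}|S_X|\ge\frac8{d_0}|S|$. Thus $G$ is an $(8,d,\alpha,\frac1{d_0})$-bipartite expander.

\subsection*{A codeword of weight $d_0$}
Let $C_0$ be linear with $d_{\min}(C_0)=d_0$, and let $w_0\in C_0$ have weight $d_0$. Order the neighborhood of each check in $Z$ so that the bits of $X$ occupy the positions in the support of $w_0$, and order the other neighborhoods arbitrarily. The indicator vector $1_X$ restricts to $w_0$ at the checks of $Z$ and to $0\in C_0$ at all other checks. So $1_X\in T(G,C_0)$, and it has weight $d_0$.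

\subsection*{Failure of decoding}
A code $C_0$ as above exists: take $\{0,w_0\}$ with any $w_0\in\mathbb F_2^d$ of weight $d_0$. Let $X'\subseteq X$ have $\lfloor d_0/2\rfloor$ elements. The word $z=1_{X'}$ is within distance $\lceil d_0/2\rceil$ of both codewords $0$ and $1_X$. For any fixed $\gamma>0$ and $n$ so large that $\gamma n\ge\lceil d_0/2\rceil$, an algorithm that corrects $\gamma n$ errors would have to output both codewords on the input $z$, which is impossible regardless of the running time. Finally, an $(8,d,\alpha,\frac1{d_0})$-bipartite expander is an $(8,d,\alpha,\delta)$-bipartite expander for every $\delta\le\frac1{d_0}$, so the parameters $(8,d,\alpha,\delta,d_0)$ do not admit linear-time decoding for any such $\delta$. This proves Theorem~\ref{thm:converse}. \qed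

\begin{thebibliography}{1}

\bibitem{COSS}
Kuan Cheng, Minghui Ouyang, Chong Shangguan and Yuanting Shen,
\emph{When can an expander code correct $\Omega(n)$ errors in $O(n)$ time?},
arXiv:2312.16087 (2023).

\end{thebibliography}
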